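\title{Curves with a multiple point on the Atiyah ruled surface}

\begin{abstract}
Let $S$ be the projectivization of the Atiyah bundle on an elliptic curve $E$ over an algebraically closed field, $E_\infty\subset S$ the distinguished section, and $F_O$ a fiber. For a point $x\in S\setminus E_\infty$ consider the least $\ell$ such that $|F_O+\ell E_\infty|$ contains a curve of multiplicity at least $m$ at $x$. We show that on every elliptic curve the largest value of this number is $\binom{m+1}{2}$ in characteristic $0$ and in characteristic $p\ge m$, and $\binom{p+1}{2}+p(m-p)$ in characteristic $p<m$, and we determine the points $x$ at which it is attained. This proves a conjecture posed in a paper of Zahariuc. The problem is governed by a determinant $W_m$ on the universal Weierstrass curve. An expansion on the Tate curve reduces its leading coefficient to a Hermite interpolation problem, and an argument with modular forms shows that $W_m$ is an integer times a power of the discriminant times a power of the function that cuts out the $2$-torsion points.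
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb K$ be an algebraically closed field, $E$ an elliptic curve over $\mathbb K$, and $O\in E$ a closed point, which we take as the origin of the group law. Since $h^1(E,\mathcal O_E)=1$, there is up to isomorphism exactly one bundle $\mathcal A$ that is a non-split extension
\[
0\to\mathcal O_E\to\mathcal A\to\mathcal O_E\to0,
\]
the \emph{Atiyah bundle}. Let $\rho\colon S=\mathbb P(\mathcal A)\to E$ be its projectivization, $E_\infty\subset S$ the section given by the subbundle $\mathcal O_E\subset\mathcal A$, and $F_O=\rho^{-1}(O)$. If $F$ denotes any fiber, then $F^2=0$, $F\cdot E_\infty=1$ and $E_\infty^2=0$. The linear system $|F_O+\ell E_\infty|$ has dimension $\ell$ for all $\ell\ge0$ (Proposition~\ref{prop:basis}).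

A curve has multiplicity at least $m$ at a point $x$ if its local equation lies in the $m$-th power of the maximal ideal; in our system these curves are the zero divisors of the nonzero sections of $\mathcal O_S(F_O+\ell E_\infty)\otimes\mathcal I_x^m$. How large must $\ell$ be before such a curve exists? For $x\in E_\infty$ the curve $F_O+mE_\infty$ is a cheap answer, so we take $x\notin E_\infty$. The automorphisms of $S$ over $E$ act transitively on each fiber minus its point at infinity (Section~\ref{sec:coord}), and translations of $E$ lift to $S$ because $\mathcal A$ is unique. So the answer depends only on the class $\mathcal D=\mathcal O_E(\rho(x)-O)\in\operatorname{Pic}^0(E)$. For $m\ge1$ let $\lambda(m,E,\mathcal D)$ be the least $\ell\ge0$ such that $|F_O+\ell E_\infty|$ contains a curve of multiplicity at least $m$ at $x$, and put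
\[
\lambda(m,E)=\max_{\mathcal D\in\operatorname{Pic}^0(E)}\lambda(m,E,\mathcal D),\qquad
\lambda^{\mathrm{gen}}(m)=\max_E\lambda(m,E),
\]
the last maximum being over all elliptic curves over $\mathbb K$.

A dimension count gives a first guess. Multiplicity at least $m$ asks for the vanishing of the
\[
N_m=\binom{m+1}{2}
\]
Taylor coefficients of degree less than $m$, and the space of sections has dimension $\ell+1$. So $\lambda(m,E,\mathcal D)\le N_m$, with equality exactly when the $N_m$ conditions are independent on the $N_m$-dimensional space of sections for $\ell=N_m-1$. One expects this for general $x$ unless the geometry of $S$ offers curves that are cheaper than the count. If the extension were split, the constant section through $x$ would be such a curve: it is linearly equivalent to $E_\infty$, and $F_O$ plus $m$ copies of it would give $\lambda\le m$. On the Atiyah surface such curves appear only in characteristic $p>0$, where every $x\notin E_\infty$ lies on a curve $\Gamma_x\sim pE_\infty$ (Lemma~\ref{lem:gamma}). Raising the multiplicity from $i-1$ to $i$ costs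 $N_i-N_{i-1}=i$ in the dimension count, and it costs $p$ if one adds $\Gamma_x$. Taking the cheaper option at each step leads to the guess $\Lambda(m)=\sum_{i=1}^m\min(i,p)$, with $p=\infty$ in characteristic $0$; that is,
\[
\Lambda(m)=\begin{cases}N_m&\text{if }\operatorname{char}\mathbb K=0\text{ or }m\le p=\operatorname{char}\mathbb K,\\[2pt]
N_p+p(m-p)&\text{if }m>p=\operatorname{char}\mathbb K.\end{cases}
\]
The following statement is the conjecture posed in \cite{Zahariuc}.

\begin{theorem}\label{thm:gen}
For every algebraically closed field $\mathbb K$ and every $m\ge1$, we have $\lambda^{\mathrm{gen}}(m)=\Lambda(m)$.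
\end{theorem}

In fact the value $\Lambda(m)$ is attained on every elliptic curve, and the classes that attain it can be listed.

\begin{theorem}\label{thm:strong}
Let $\mathbb K$ be algebraically closed, $E$ any elliptic curve over $\mathbb K$, and $m\ge1$. Then $\lambda(m,E,\mathcal D)\le\Lambda(m)$ for all $\mathcal D\in\operatorname{Pic}^0(E)$, with equality if and only if
\begin{itemize}
\item[(a)] $\mathcal D^2\not\cong\mathcal O_E$; or
\item[(b)] $\mathcal D^2\cong\mathcal O_E\not\cong\mathcal D$ and $m=1$; or
\item[(c)] $\mathcal D\cong\mathcal O_E$, $m=2$ and $\operatorname{char}\mathbb K\ne2$.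
\end{itemize}
In case (a), $h^0\big(\mathcal O_S(F_O+\ell E_\infty)\otimes\mathcal I_x^m\big)=\max\big(0,\ell+1-\Lambda(m)\big)$ for all $\ell\ge0$. In particular $\lambda(m,E)=\Lambda(m)$ for every $E$.
\end{theorem}

The classes with $\mathcal D^2\cong\mathcal O_E$ are special because $P\mapsto-P$ lifts to an involution of $S$ that preserves the linear system and can be made to fix $x$; sections and conditions then split into even and odd parts, and the two counts need not match (Section~\ref{sec:except}).

The proof runs as follows. Section~\ref{sec:coord} writes the sections as polynomials in a fiber coordinate and settles $m\le2$ by hand. Section~\ref{sec:charp} shows that for $m>p$ every curve in question contains $\Gamma_x$, which reduces everything to the case of characteristic $0$ or at least $m$. There the independence of the conditions is the nonvanishing of an $N_m\times N_m$ determinant $W_m$, a function on the universal Weierstrass curve over $\mathbb Z$ (Section~\ref{sec:det}). On the Tate curve $W_m$ becomes an explicit power series with integer coefficients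 (Section~\ref{sec:tate}), whose leading coefficient has only prime factors less than $m$ (Section~\ref{sec:leading}); this gives Theorem~\ref{thm:gen} in all characteristics at once. The leading exponents turn out to be as large as the theory of modular forms allows, which leaves no room for zeros of $W_m$ away from the $2$-torsion and determines $W_m$ completely (Theorem~\ref{thm:W}, proved in Section~\ref{sec:modular}). Theorem~\ref{thm:strong} follows in Section~\ref{sec:except}.

\section{Sections as polynomials in a fiber coordinate}\label{sec:coord}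

We want one description of the sections that is valid for all elliptic curves in all characteristics, so we work on the universal Weierstrass curve
\begin{equation}\label{eq:weier}
Y^2+a_1XY+a_3Y=X^3+a_2X^2+a_4X+a_6
\end{equation}
over $R_0=\mathbb Z[a_1,a_2,a_3,a_4,a_6][\Delta^{-1}]$, where $\Delta$ is the discriminant. Let $R=R_0[X,Y]/\eqref{eq:weier}$. Solving \eqref{eq:weier} for $a_6$ shows that
\begin{equation}\label{eq:R}
R\cong\mathbb Z[a_1,a_2,a_3,a_4,X,Y][\Delta^{-1}].
\end{equation}
A homomorphism $R\to\mathbb K$ is a Weierstrass equation of an elliptic curve $E$ over $\mathbb K$ together with a point $P\ne O$, and every pair $(E,P)$ arises in this way. Put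
\[
\psi=2Y+a_1X+a_3 .
\]
Since $-(X,Y)=(X,-Y-a_1X-a_3)$, a point $P\neq O$ satisfies $\psi(P)=0$ if and only if $2P=O$, in every characteristic. The invariant differential $\omega=dX/\psi$ is regular and nowhere zero on each fiber. Let $D$ be the $R_0$-derivation of $R$ with $DX=\psi$ and $DY=3X^2+2a_2X+a_4-a_1Y$; it respects \eqref{eq:weier} and is dual to $\omega$, that is, $d\phi=(D\phi)\,\omega$.

In this section $B$ is either $R_0$ or an algebraically closed field with a homomorphism $R_0\to B$, and $E_B\subset\mathbb P^2_B$ is the projective curve \eqref{eq:weier}. It is integral; for $B=R_0$ this holds because the homogeneous equation has degree one in $a_6$ with coprime coefficients. All rings of functions below are thus subrings of one function field. Near the origin use the coordinates $z=-X/Y$ and $\zeta=-1/Y$, in which the equation reads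
\[
\zeta h=z^3,\qquad h=1-a_1z-a_2z^2-a_3\zeta-a_4z\zeta-a_6\zeta^2 .
\]
Let $U_0=E_B\setminus O$, and let $U_1$ be the part of the $(z,\zeta)$-chart where $h\ne0$. These are affine and cover $E_B$. On $U_1$ we have $\zeta=z^3/h$, so the ideal of $O$ is $(z)$, $\mathcal O(U_1)/(z)=B$, and $\mathcal O(U_0\cap U_1)=\mathcal O(U_1)[z^{-1}]$. Moreover
\begin{equation}\label{eq:XY}
X=h/z^2,\qquad Y=-h/z^3,\qquad h\equiv1-a_1z-a_2z^2\pmod{z^3}.
\end{equation}
The next lemma is the statement $H^1(\mathcal O(O))=0$, $H^0(\mathcal O(O))=B$ in the concrete form that we use.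

\begin{lemma}\label{lem:poles}
\begin{itemize}
\item[(a)] $\mathcal O(U_0\cap U_1)=\mathcal O(U_0)+z^{-1}\mathcal O(U_1)=\mathcal O(U_0)+Bz^{-1}+\mathcal O(U_1)$.
\item[(b)] $\mathcal O(U_0)\cap z^{-1}\mathcal O(U_1)=B$. In particular, over a field no function regular on $U_0$ has a pole of order exactly one at $O$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\phi_n=X^{n/2}$ for even $n\ge0$ and $\phi_n=-X^{(n-3)/2}Y$ for odd $n\ge3$. These form a $B$-basis of $\mathcal O(U_0)$, and by \eqref{eq:XY} $z^n\phi_n$ is a power of $h$, so $z^n\phi_n\equiv1\pmod z$. If $\phi\in z^{-n}\mathcal O(U_1)$ with $n\ge2$ and $z^n\phi\equiv b\in B$ modulo $z$, then $\phi-b\phi_n\in z^{-(n-1)}\mathcal O(U_1)$. Repeating this gives the first equality in (a), and the second follows from $\mathcal O(U_1)=B+z\mathcal O(U_1)$. For (b), let $\phi=\sum_{i\le n}b_i\phi_i$ with $b_n\ne0$ and $n\ge2$. Then $z^n\phi\equiv b_n\not\equiv0\pmod z$, whereas $\phi\in z^{-1}\mathcal O(U_1)$ would give $z^n\phi\in(z)$.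
\end{proof}

Now let $B=\mathbb K$. The extension defining $\mathcal A$ splits on the affine sets $U_0,U_1$. Let $\epsilon$ generate the subbundle and let $\epsilon_i$ be a lift of $1$ over $U_i$, so that $\epsilon_0-\epsilon_1=c\,\epsilon$ with $c\in\mathcal O(U_0\cap U_1)$. By Lemma~\ref{lem:poles}(a) we can change $\epsilon_0,\epsilon_1$ so that $c=b/z$ with $b\in\mathbb K$; here $b\ne0$ because the extension is not split, and after rescaling $\epsilon$ we have $c=-1/z$. A line in a fiber of $\mathcal A$ other than the one spanned by $\epsilon$ is spanned by a unique vector $y\epsilon+\epsilon_0=y'\epsilon+\epsilon_1$. (In rank two, lines and quotients by lines correspond, so the convention for $\mathbb P$ does not matter.) Hence $S$ is obtained from $U_0\times\mathbb P^1$ with coordinate $y$ and $U_1\times\mathbb P^1$ with coordinate $y'$ by the gluing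
\begin{equation}\label{eq:glue}
y'=y-1/z,
\end{equation}
and $E_\infty=\{y=\infty\}$. For $c\in\mathbb K$ the translation $y\mapsto y+c$, $y'\mapsto y'+c$ is an automorphism of $S$ over $E$ that preserves $E_\infty$. So we may always take $x=(P,y=0)$ if $P=\rho(x)\ne O$, and $x=(O,y'=0)$ otherwise.

A section of $\mathcal O_S(F_O+\ell E_\infty)$ is a rational function $G$ with $\operatorname{div}G+F_O+\ell E_\infty\ge0$. Over $U_0$ this says that $G$ is a polynomial of degree at most $\ell$ in $y$, and over $U_1$ it says the same of $zG$ in $y'$. For both kinds of $B$ we therefore define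
\[
H_\ell=H_\ell(B)=\big\{G\in\mathcal O(U_0)[y]:\ \deg G\le\ell,\ \ G(y'+1/z)\in z^{-1}\mathcal O(U_1)[y']\big\},
\]
and $H_\ell=0$ for $\ell<0$. The local equation of the curve defined by $G$ is $G$ at points outside $F_O\cup E_\infty$, and $zG$ at points of $F_O\setminus E_\infty$. We write $[y^a]G$ for the coefficient of $y^a$.

\begin{proposition}\label{prop:basis}
For each $j\ge0$ there is a monic polynomial $G_j\in H_j(R_0)$ of degree $j$. For any choice of such polynomials and any $B$, the images of $G_0,\dots,G_\ell$ form a $B$-basis of $H_\ell(B)$.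
\end{proposition}

\begin{proof}
For $G=\sum_{i\le j}g_iy^i$ the coefficient of $y'^k$ in $G(y'+1/z)$ is $g_k+\sum_{i>k}\binom ikg_iz^{k-i}$. Put $g_j=1$. Once $g_j,\dots,g_{k+1}$ are chosen, Lemma~\ref{lem:poles}(a) provides $g_k\in R$ for which this coefficient lies in $z^{-1}\mathcal O(U_1)$. This constructs $G_j$, and its image under $R_0\to B$ lies in $H_j(B)$. Monic polynomials of distinct degrees are independent. If $G\in H_\ell(B)$ has degree $j$, its leading coefficient is also the leading coefficient of $G(y'+1/z)$, so it is a constant $b\in B$ by Lemma~\ref{lem:poles}(b); then $G-bG_j$ has smaller degree, and induction concludes.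
\end{proof}

For $x\in S\setminus E_\infty$ let $H_\ell(m,x)\subset H_\ell(\mathbb K)$ be the subspace of those $G$ whose local equation at $x$ lies in $\mathfrak m_x^m$; this is $H^0\big(\mathcal O_S(F_O+\ell E_\infty)\otimes\mathcal I_x^m\big)$. Then $H_{\ell-1}(m,x)=H_\ell(m,x)\cap H_{\ell-1}$, and $\lambda(m,E,\mathcal D)$ is the least $\ell$ with $H_\ell(m,x)\ne0$. Since $\dim H_\ell=\ell+1$ and $\dim\mathcal O_{S,x}/\mathfrak m_x^m=N_m$,
\begin{equation}\label{eq:upper}
\lambda(m,E,\mathcal D)\le N_m,\qquad\text{with equality if and only if }H_{N_m-1}(m,x)=0 .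
\end{equation}

\begin{example}[$m\le2$]\label{ex:small}
We can take $G_0=1$, $G_1=y$ and $G_2=y^2-X$: by \eqref{eq:XY},
\[
zG_0=z,\qquad zG_1=1+zy',\qquad zG_2=2y'+zy'^2+a_1+a_2z+z^2\cdot(\text{regular on }U_1).
\]
For $m=1$, the curve defined by $G_0$ is $F_O$, so $\lambda(1,E,\mathcal D)$ equals $0$ if $\mathcal D\cong\mathcal O_E$ and $1=N_1$ otherwise.

For $m=2$ we have $N_2=3$ and we test $G=b_0+b_1y+b_2(y^2-X)$. At $x=(P,0)$ with $P\ne O$ the three conditions are $b_0-b_2X(P)=0$, $b_1=0$ and $DG(x)=-b_2\psi(P)=0$. Their determinant is $\pm\psi(P)$, so $\lambda(2,E,\mathcal D)=3$ if and only if $2P\ne O$. At $x=(O,y'=0)$ the class of $zG$ modulo $\mathfrak m_x^2$ is $(b_1+a_1b_2)+(b_0+a_2b_2)z+2b_2y'$. If $\operatorname{char}\mathbb K\ne2$ this vanishes only for $G=0$, so $\lambda(2,E,\mathcal O_E)=3$. If $\operatorname{char}\mathbb K=2$ it vanishes for $G=G_2-a_1G_1-a_2G_0$, so $\lambda(2,E,\mathcal O_E)\le2$.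
\end{example}

The example shows the shape of the general answer: off the fiber $F_O$ the problem is decided by a determinant, and this determinant vanishes only at $2$-torsion points.

\section{Curves disjoint from $E_\infty$ in characteristic $p$}\label{sec:charp}

Let $\operatorname{char}\mathbb K=p>0$. Raising \eqref{eq:glue} to the $p$-th power gives $y'^p=y^p-z^{-p}$, and by Lemma~\ref{lem:poles}(a) the cocycle $z^{-p}$ is, up to a coboundary, a multiple of $z^{-1}$. So a suitable combination of $y^p$ and $y$ is a global function on $S\setminus E_\infty$, and its level curves are the cheap curves announced in the introduction.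

\begin{lemma}\label{lem:gamma}
There is a regular function $\Theta$ on $S\setminus E_\infty$ such that, for every $x\in S\setminus E_\infty$, $\operatorname{div}(\Theta-\Theta(x))=\Gamma_x-pE_\infty$, where $\Gamma_x$ is an integral curve that is disjoint from $E_\infty$, contains $x$ and is smooth at $x$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:poles}(a), $z^{-p}=\phi_0-\phi_1+a/z$ with $\phi_i\in\mathcal O(U_i)$ and $a\in\mathbb K$. Put
\[
\Theta=y^p-ay-\phi_0=y'^p-ay'-\phi_1 .
\]
In each chart $\Theta-\Theta(x)$ is a monic polynomial of degree $p$ with regular coefficients, so $y^{-p}(\Theta-\Theta(x))$, respectively $y'^{-p}(\Theta-\Theta(x))$, equals $1$ along $E_\infty$. Hence the pole has order exactly $p$, and the zero divisor $\Gamma_x\ni x$ does not meet $E_\infty$.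

\emph{Smoothness.} We show that $d\Theta$ has no zero. We have $d\Theta=-a\,dy-d\phi_0=-a\,dy'-d\phi_1$, which is nowhere zero if $a\ne0$. If $a=0$, then $d\phi_0=d\phi_1$ because $d(z^{-p})=0$, so these forms glue to a regular form $c\,\omega$ on $E$, and $d\Theta=-c\,\rho^*\omega$. Suppose $c=0$. The kernel of $d$ on the function field of a curve over a perfect field consists of the $p$-th powers, so $\phi_0=g^p$. As $\phi_0$ is regular on $U_0$ with a pole of order $p$ at $O$, the function $g$ is regular on $U_0$ with a simple pole at $O$, against Lemma~\ref{lem:poles}(b). So $c\ne0$.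

\emph{Integrality.} Suppose $\Theta-\Theta(x)$ has a monic factor $\Phi=y^n+\phi y^{n-1}+\cdots$ in $\mathbb K(E)[y]$ with $1\le n<p$. The coefficients of a monic factor of a monic polynomial over a normal domain lie in that domain. Applied in both charts, this gives $\phi\in\mathcal O(U_0)$ and, from $\Phi(y'+1/z)=y'^n+(\phi+n/z)y'^{n-1}+\cdots$, also $\phi+n/z\in\mathcal O(U_1)$. Since $n\ne0$ in $\mathbb K$, the function $\phi$ has a simple pole at $O$, against Lemma~\ref{lem:poles}(b). So the polynomial is irreducible over $\mathbb K(E)$. The coordinate ring of $\Gamma_x$ over $U_i$ is free over $\mathcal O(U_i)$, so it embeds in the field $\mathbb K(E)[y]/(\Theta-\Theta(x))$, and $\Gamma_x$ is integral.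
\end{proof}

The last argument shows more generally that the degree over $E$ of a curve disjoint from $E_\infty$ is zero in $\mathbb K$. So no such curve exists in characteristic $0$, and none cheaper than $\Gamma_x$ exists in characteristic $p$.

\begin{lemma}\label{lem:reduce}
Let $m>p$. For all $\ell\geq0$ and $x\in S\setminus E_\infty$, multiplication by $\Theta-\Theta(x)$ is an isomorphism $H_{\ell-p}(m-1,x)\to H_\ell(m,x)$.
\end{lemma}

\begin{proof}
The map sends a curve $C'$ to $C'+\Gamma_x$; it is injective and lands in $H_\ell(m,x)$ because $x\in\Gamma_x$. Let $C$ be the curve of a nonzero element of $H_\ell(m,x)$. Two curves without common component on a smooth projective surface have intersection number at least the product of their multiplicities at any point. If the integral curve $\Gamma_x$ were not a component of $C$, this would give $m\le C\cdot\Gamma_x=(F_O+\ell E_\infty)\cdot pE_\infty=p$, contrary to $m>p$. So $C=C'+\Gamma_x$ with $C'$ effective and $C'\sim F_O+(\ell-p)E_\infty$. Intersecting with a fiber not contained in $C'$ gives $\ell-p\ge0$. Multiplicities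 add and $\Gamma_x$ is smooth at $x$, so $C'$ has multiplicity at least $m-1$ at $x$.
\end{proof}

\begin{corollary}\label{cor:reduce}
Let $\mathbb K$ have any characteristic, and put $m_0=\min(m,p)$, with $p=\infty$ in characteristic $0$. Then
\[
\dim H_\ell(m,x)=\dim H_{\ell-\Lambda(m)+N_{m_0}}(m_0,x)\quad\text{for all }\ell,
\]
and $\lambda(m,E,\mathcal D)\le\Lambda(m)$, with equality if and only if $\lambda(m_0,E,\mathcal D)=N_{m_0}$.
\end{corollary}

\begin{proof}
If $m\le p$, then $m_0=m$, $\Lambda(m)=N_m$, and the claim is \eqref{eq:upper}. If $m>p$, then $\Lambda(m)-N_p=p(m-p)$, and $m-p$ applications of Lemma~\ref{lem:reduce} give the formula for the dimension. Hence $\lambda(m,E,\mathcal D)=\lambda(p,E,\mathcal D)+p(m-p)$, and \eqref{eq:upper} concludes.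
\end{proof}

\section{The determinant}\label{sec:det}

Fix $m\ge1$ and write $N=N_m$. There are $N$ pairs $(a,b)$ of nonnegative integers with $a+b<m$; order them once and for all. Define
\[
W_m=\det\big(D^b[y^a]G_j\big)_{a+b<m,\ 0\le j<N}\in R .
\]
By Proposition~\ref{prop:basis}, two choices of the monic polynomials $G_j$ differ by a unitriangular matrix over $R_0$. Since $D$ is $R_0$-linear, $W_m$ does not depend on the choice.

\begin{lemma}\label{lem:det}
Let $\mathbb K$ have characteristic $0$ or at least $m$, let $P\in E\setminus O$, $x=(P,0)$ and $\mathcal D=\mathcal O_E(P-O)$. Then $\lambda(m,E,\mathcal D)=N$ if and only if $W_m(P)\ne0$, and in that case $\dim H_\ell(m,x)=\max(0,\ell+1-N)$ for all $\ell$.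
\end{lemma}

\begin{proof}
Let $s$ be a local parameter of $E$ at $P$. Then $s,y$ are local coordinates at $x$, and $G=\sum g_ay^a$ lies in $\mathfrak m_x^m$ if and only if $\operatorname{ord}_Pg_a\ge m-a$ for all $a<m$. Since $\omega(P)\neq0$, we have $D=\eta\,d/ds$ with $\eta(P)\ne0$. If $g=cs^k+\cdots$, then $D^bg(P)=0$ for $b<k$ and $D^kg(P)=k!\,c\,\eta(P)^k$. As $k!\ne0$ in $\mathbb K$ for $k<m$ (this is where the characteristic enters), $H_\ell(m,x)$ is the common kernel of the $N$ functionals $G\mapsto D^b[y^a]G\,(P)$, $a+b<m$. So $W_m(P)\ne0$ if and only if $H_{N-1}(m,x)=0$, and \eqref{eq:upper} gives the first claim. If $W_m(P)\ne0$, the functionals are independent on $H_{N-1}$, hence on $H_\ell$ for $\ell\ge N-1$, while $H_\ell(m,x)\subset H_{N-1}(m,x)=0$ for $\ell\le N-1$.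
\end{proof}

We have $W_1=1$, and $W_2=\pm\psi$ by Example~\ref{ex:small}. To state the general formula, put $r_n=\lceil\frac{n-1}2\rceil$ and $s_n=\lfloor\frac{n-1}2\rfloor$ for $n\ge1$, and
\begin{equation}\label{eq:Ke}
K=K_m=\binom{\lfloor m/2\rfloor+1}2,\qquad e=e_m=\sum_{n=1}^m\left[\binom{r_n+1}3+\binom{s_n+2}3\right].
\end{equation}
Thus $(K,e)=(0,0),(1,0),(1,1)$ for $m=1,2,3$.

\begin{theorem}\label{thm:W}
For each $m\ge1$ there is a nonzero integer $c_m$, all of whose prime factors are less than $m$, such that $W_m=c_m\Delta^e\psi^K$ in $R$.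
\end{theorem}

\section{Expansion on the Tate curve}\label{sec:tate}

The polynomials $G_j$ were built by an inductive choice, and nothing in their construction makes $W_m$ computable. Over $\mathbb C$ there is a better parametrization of $H_\ell$: after uniformizing $S\setminus E_\infty$ by $\mathbb C^*\times\mathbb C$, a section is recovered by an explicit formula from a single polynomial in one variable. We use the multiplicative uniformization because its expansions have integer coefficients and can be reduced modulo $p$.

Recall the Tate curve \cite[Theorem V.1.1]{Silverman}. For $q\in\mathbb C$ with $0<|q|<1$ let $\sigma_k=\sum_{n\ge1}n^kq^n/(1-q^n)$, $a_4=-5\sigma_3$ and $a_6=-(5\sigma_3+7\sigma_5)/12$; both lie in $\mathbb Z[[q]]$. The curve $E_q\colon Y^2+XY=X^3+a_4X+a_6$ has discriminant $\Delta=q\prod_{n\ge1}(1-q^n)^{24}$, and $\mathbb C^*/q^{\mathbb Z}\cong E_q(\mathbb C)$ via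
\begin{equation}\label{eq:tate}
X(u)=\sum_{n\in\mathbb Z}\frac{q^nu}{(1-q^nu)^2}-2\sigma_1,\qquad Y(u)=\sum_{n\in\mathbb Z}\frac{(q^nu)^2}{(1-q^nu)^3}+\sigma_1 .
\end{equation}
Let $\theta=u\,d/du$. From $\theta\frac{u}{(1-u)^2}=\frac{u+u^2}{(1-u)^3}=\frac{2u^2}{(1-u)^3}+\frac u{(1-u)^2}$ we get $\theta X=2Y+X=\psi$ term by term, so $\omega=du/u$ and $D=\theta$.

Put $v=q/u$. The annulus $|q|<|u|<1$ is described by $|u|,|v|<1$, so the pairs $(q,u)$ with $u$ in this annulus fill the set $0<|u|,|v|<1$, with $q=uv$. Let $\mathcal B\subset\mathbb Z[[u,v]]$ be the ring of series that converge for $|u|,|v|<1$. In \eqref{eq:tate} expand the terms with $n\ge0$ in powers of $q^nu=u^{n+1}v^n$, and those with $n<0$ in powers of $\bar u=(q^nu)^{-1}=u^{-n-1}v^{-n}$, in which they read $\bar u/(1-\bar u)^2$ and $-\bar u/(1-\bar u)^3$. This shows $X,Y\in\mathcal B$; also $a_4$, $a_6$ and $(\Delta/q)^{\pm1}$ lie in $\mathcal B$. These series satisfy the equation of $E_q$ as functions, hence as formal series. We obtain a ring homomorphism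
\[
\kappa\colon R\to\mathcal B[(uv)^{-1}],\qquad\kappa(\phi)(u,v)=\text{value of }\phi\text{ at the point }u\text{ of }E_{uv}.
\]
For later use, $X=\sum_{d\ge1,k\ge0}d\,u^dq^{dk}+\sum_{d,k\ge1}d\,u^{-d}q^{dk}-2\sigma_1$, so
\begin{equation}\label{eq:kappapsi}
\kappa(\psi)=\theta X=\sum_{d\ge1,\,k\ge0}d^2u^dq^{dk}-\sum_{d,k\ge1}d^2u^{-d}q^{dk}=u-v+(\text{terms of degree}\ge2\text{ in }u,v).
\end{equation}

Fix $q$. To remove the pole $1/z$ from the gluing \eqref{eq:glue} we need a function on $\mathbb C^*$ with the opposite pole. It cannot be invariant under $u\mapsto qu$, by Lemma~\ref{lem:poles}(b), but it can be invariant up to a constant. Let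
\[
Z(u)=\sum_{k\ge0}\frac{q^ku}{1-q^ku}-\sum_{k\ge1}\frac{q^ku^{-1}}{1-q^ku^{-1}},
\]
a holomorphic function on $\mathbb C^*\setminus q^{\mathbb Z}$. Both sums telescope in $Z(qu)-Z(u)$:
\[
Z(qu)-Z(u)=-\frac u{1-u}-\frac{u^{-1}}{1-u^{-1}}=\frac{-u+1}{1-u}=1 .
\]
At $u=1$ the function $Z$ has a simple pole with residue $-1$, and $1/z=-Y/X$ has a simple pole with residue $\lim(1-u)Y/X=1$, by the terms $n=0$ of \eqref{eq:tate}. So $Z+1/z$ is holomorphic at $u=1$. The coordinate $t=y+Z(u)=y'+(Z+1/z)$ is therefore a fiber coordinate over all of $\mathbb C^*$, and $S\setminus E_\infty$ is the quotient of $\mathbb C^*\times\mathbb C$ by $(u,t)\mapsto(qu,t+1)$.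

Let
\[
\Pi^\circ=\{(d,k)\in\mathbb Z^2:\ d\ge1,\ k\ge0\ \text{ or }\ d\le-1,\ k\le-1\},\qquad\mu_{(d,k)}=\operatorname{sgn}(d)\,u^dq^{dk}=\pm u^{d(k+1)}v^{dk}.
\]

\begin{lemma}\label{lem:laurent}
For $G=\sum g_iy^i\in H_\ell$ on $E_q$ put $\hat G(u,t)=\sum g_i(u)(t-Z(u))^i$, and let $f\in\mathbb C[t]$ be the coefficient of $u^0$ in the Laurent expansion of $\hat G$ on the annulus $|q|<|u|<1$. Then on this annulus
\begin{equation}\label{eq:laurent}
\hat G(u,t)=f(t)+\sum_{(d,k)\in\Pi^\circ}\mu_{(d,k)}\big(f(t+k)-f(t+k+1)\big).
\end{equation}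
If $G$ is monic of degree $j$, so is $f$.
\end{lemma}

\begin{proof}
The coefficients of the polynomial $\hat G(u,\cdot)$ are holomorphic on $\mathbb C^*\setminus q^{\mathbb Z}$, and $\hat G(qu,t+1)=\hat G(u,t)$. At $u=1$ they have at most simple poles, because $\hat G$ arises from $G(y'+1/z)$ by the substitution $y'=t-(Z+1/z)$. So $\hat G=\varrho(t)/(1-u)+\tilde G$ with $\varrho\in\mathbb C[t]$ and $\tilde G$ holomorphic on $|q|<|u|<|q|^{-1}$. Write $\hat G=\sum_df_d(t)u^d$ on the inner annulus $|q|<|u|<1$. On the outer annulus $1<|u|<|q|^{-1}$, invariance gives $\hat G=\sum_dq^df_d(t+1)u^d$. The function $\tilde G$ has the same Laurent coefficients on both annuli, while $1/(1-u)$ equals $\sum_{d\ge0}u^d$ on the inner one and $-\sum_{d<0}u^d$ on the outer one. Subtracting,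
\[
f_d(t)-q^df_d(t+1)=\varrho(t)\qquad\text{for all }d\in\mathbb Z .
\]
For $d=0$ this gives $\varrho(t)=f(t)-f(t+1)$. The shift $(\mathsf Tg)(t)=g(t+1)$ is unipotent on polynomials of degree at most $\ell$, so the entries of $\mathsf T^k$ grow polynomially in $|k|$, and for $d\ne0$ the operator $1-q^d\mathsf T$ has inverse $\sum_{k\ge0}q^{dk}\mathsf T^k$ if $d\ge1$ and $-\sum_{k\le-1}q^{dk}\mathsf T^k$ if $d\le-1$. Applying the inverse to $\varrho$ gives \eqref{eq:laurent}. If $G$ is monic of degree $j$, then $\hat G$ has degree $j$ in $t$ with leading coefficient the constant $1$, and the same holds for $f$.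
\end{proof}

Applying $\theta^b[t^a]$ to \eqref{eq:laurent} term by term gives $\theta^b[t^a]\hat G=L_{a,b}(f)$, where
\begin{equation}\label{eq:L}
L_{a,b}(f)=\delta_{b,0}\,[t^a]f+\sum_{(d,k)\in\Pi^\circ}d^{\,b}\mu_{(d,k)}\,[t^a]\big(f(t+k)-f(t+k+1)\big).
\end{equation}
For $f\in\mathbb Z[t]$ this series lies in $\mathcal B$: a monomial $u^iv^j$ comes from at most one pair $(d,k)$, with $d=i-j$ and $|k|\le j$, so its coefficient is bounded by a polynomial in $i+j$.

\begin{proposition}\label{prop:tate}
$\kappa(W_m)=\det\big(L_{a,b}(t^j)\big)_{a+b<m,\ 0\le j<N}$; in particular $\kappa(W_m)\in\mathcal B$.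
\end{proposition}

\begin{proof}
Both sides converge for $0<|u|,|v|<1$, so it suffices to compare values at a point $u_0$ with $|q|<|u_0|<1$, for fixed $q$. The coordinates $(u,y)$ and $(u,t)$ differ by a shear, and we show that this changes rows and columns by unitriangular matrices. Let $t_0=Z(u_0)$ and $\delta(u)=Z(u)-t_0$, so that $\delta(u_0)=0$. For $G=\sum g_ay^a\in H_{N-1}$ write $\hat G(u,t+t_0)=\sum\tilde g_a(u)t^a$. Substituting $t=y+\delta(u)$ recovers $G$, so $g_a=\sum_{i\ge0}\binom{a+i}a\tilde g_{a+i}\,\delta^i$, and by the Leibniz rule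
\[
\theta^bg_a(u_0)=\sum_{i\ge0}\ \sum_{b'\le b}\binom{a+i}a\binom b{b'}\,\theta^{b-b'}(\delta^i)(u_0)\;\theta^{b'}\tilde g_{a+i}(u_0).
\]
For $i=0$ only the term $\theta^b\tilde g_a(u_0)$ survives. For $i\ge1$ the factor $\theta^{b-b'}(\delta^i)(u_0)$ vanishes unless $b-b'\ge i$, and then $b'<b$ and $(a+i)+b'\le a+b<m$. So row $(a,b)$ changes by a combination, independent of $G$, of rows $(a',b')$ of the matrix with $b'<b$, and $W_m(u_0)=\det\big(\theta^b[t^a]\hat G_j(u,t+t_0)\big)$ at $u=u_0$. Replacing $t$ by $t+t_0$ in \eqref{eq:laurent} shows that the entry in column $j$ is $L_{a,b}(\tilde f_j)$, where $\tilde f_j(t)=f_j(t+t_0)$ and $f_j$ is the polynomial attached to $G_j$. Since $\tilde f_j$ is monic of degree $j$, column operations replace it by $t^j$.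
\end{proof}

\section{The leading term}\label{sec:leading}

To show that $\kappa(W_m)\neq0$ we isolate one monomial. Adjoin to $\Pi^\circ$ a symbol $*$ for the first term of \eqref{eq:L}: let $\Pi=\{*\}\cup\Pi^\circ$, $d_*=0$, $\mu_*=1$, $\varphi_{a,*}(f)=[t^a]f$, and for $\pi=(d,k)$ let $d_\pi=d$ and $\varphi_{a,\pi}(f)=[t^a]\big(f(t+k)-f(t+k+1)\big)$. With $0^0=1$,
\[
L_{a,b}=\sum_{\pi\in\Pi}d_\pi^{\,b}\,\mu_\pi\,\varphi_{a,\pi}.
\]
Expand the determinant of Proposition~\ref{prop:tate} by linearity in each row, choosing an element $\pi(a,b)\in\Pi$ for each row $(a,b)$. For fixed $a$ the $m-a$ chosen elements must be distinct, since otherwise two rows coincide. Group the choices by the sets $Q^{(a)}=\{\pi(a,b):0\le b<m-a\}$. Summing over the bijections between the values of $b$ and $Q^{(a)}$, with the signs of the row permutations, produces the Vandermonde determinant $V(Q)=\det(d_\pi^{\,b})_{0\le b<|Q|,\,\pi\in Q}$. With a fixed order on $\Pi$ and a sign that depends only on the order of the rows,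
\begin{equation}\label{eq:CB}
\kappa(W_m)=\pm\sum_{(Q^{(0)},\dots,Q^{(m-1)})}\ \prod_{a=0}^{m-1}\Big(V(Q^{(a)})\prod_{\pi\in Q^{(a)}}\mu_\pi\Big)\cdot\det\big(\varphi_{a,\pi}(t^j)\big)_{(a,\,\pi\in Q^{(a)}),\,j},
\end{equation}
where $Q^{(a)}$ runs over the subsets of $\Pi$ with $m-a$ elements. Only finitely many terms contribute to a given monomial. Call $Q\subset\Pi$ \emph{admissible} if its elements in $\Pi^\circ$ have pairwise distinct $d$ and pairwise distinct $k$. A term of \eqref{eq:CB} vanishes unless all $Q^{(a)}$ are admissible: equal $d$ kill the Vandermonde determinant, and equal $k$ give equal rows because $\varphi_{a,(d,k)}$ depends only on $k$.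

Fix a real number $\alpha$ with $0<\alpha<\frac12$. Give $u$ the weight $\alpha$ and $v$ the weight $1-\alpha$, so that $q$ has weight $1$; the weight measures the size of a monomial when $|u|=|q|^\alpha$ and $q\to0$. Then $\mu_{(d,k)}$ has weight $d(k+\alpha)>0$, and the weight of a set $Q$ is defined as the weight of $\prod_{\pi\in Q}\mu_\pi$.

\begin{example}[$m=3$]\label{ex:three}
We need admissible sets of sizes $3,2,1$ and least weight. The element $*$ has weight $0$; elements with $k=0$ have weight $d\alpha$, and an admissible set contains at most one of them; all other elements have weight at least $1-\alpha$, with equality only for $(-1,-1)$. As $\alpha<1-\alpha$, the lightest sets are $\{*\}$, $\{*,(1,0)\}$ and $\{*,(1,0),(-1,-1)\}$, with monomials $\pm1,\pm u,\pm uv$ and Vandermonde determinants $\pm1,\pm1,\pm2$. The corresponding functionals are $f(0)$, $f(0)-f(1)$, $f(-1)-f(0)$ for $a=0$; $f'(0)$, $f'(0)-f'(1)$ for $a=1$; and $f''(0)/2$ for $a=2$. After row operations they prescribe $f$ to order $3$ at $0$, to order $2$ at $1$, and to order $1$ at $-1$: a Hermite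 interpolation problem for polynomials of degree at most $5$. The three functionals at $0$ are dual to $1,t,t^2$, and on $t^3,t^4,t^5$ the functionals $f(1),f'(1),f(-1)$ have rows $(1,1,1)$, $(3,4,5)$, $(-1,1,-1)$, of determinant $-4$. So $\kappa(W_3)=\pm8\,uq+\cdots$, which is nonzero in every characteristic $p\ge3$, and $uq$ is also the lowest monomial of $\kappa(\Delta\psi)$.
\end{example}

\begin{lemma}\label{lem:min}
Among the admissible sets with $n$ elements there is exactly one of least weight, namely, with $r=r_n$ and $s=s_n$,
\[
Q_n=\{*\}\cup\{(r-k,k):0\le k<r\}\cup\{(-(s+1+k),k):-s\le k\le-1\}.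
\]
Its monomial is $\pm u^{\binom{r+1}2-\binom{s+1}2}\,q^{\binom{r+1}3+\binom{s+2}3}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[->,gray] (-3.8,0)--(3.9,0) node[right,black]{$k$};
\draw[->,gray] (0,-3.6)--(0,4.7) node[above,black]{$d$};
\foreach \x in {0,1,2,3} \foreach \y in {1,2,3,4} \draw[fill=white] (\x,\y) circle (0.09);
\foreach \x in {-1,-2,-3} \foreach \y in {-1,-2,-3} \draw[fill=white] (\x,\y) circle (0.09);
\foreach \x/\y in {0/3,1/2,2/1,-1/-2,-2/-1} \fill (\x,\y) circle (0.18);
\end{tikzpicture}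
\caption{Circles mark the lattice points $(d,k)$ with $d\ge1,k\ge0$ or $d,k\le-1$; such a point has weight $d(k+\alpha)$, where $0<\alpha<\frac12$. The filled points are the five points of least total weight with no two in a row or column. Together with the element $*$ (not drawn) they form $Q_6$, for which $r=3$ and $s=2$.}
\label{fig:Q}
\end{figure}

\begin{proof}
Replacing any element by $*$ keeps a set admissible and lowers the weight, so a set of least weight contains $*$. Let it contain $r$ elements with $d\ge1$ and $s$ elements with $d\le-1$, where for now $r,s$ are arbitrary with $r+s=n-1$.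

Consider the $r$ elements with $d\ge1$. If $d<d'$ and $k<k'$, then $d(k+\alpha)+d'(k'+\alpha)-d(k'+\alpha)-d'(k+\alpha)=(d'-d)(k'-k)>0$. So for given sets of values of $d$ and of $k$, the weight is least only when increasing $d$ are paired with decreasing $k$. The $i$-th smallest $d$ is at least $i$, the $i$-th largest $k$ is at least $r-i$, and all factors $d$ and $k+\alpha$ are positive. Hence the weight is at least
\[
\beta_+(r)=\sum_{i=1}^ri(r-i+\alpha)=\binom{r+1}3+\alpha\binom{r+1}2,
\]
with equality only for the set $\{(i,r-i):1\le i\le r\}$. For the $s$ elements with $d\le-1$ the weight is $|d|(|k|-\alpha)$ with $|d|,|k|\ge1$. The same exchange argument applies to $|d|$ and $|k|$, the $i$-th largest $|k|$ being at least $s+1-i$, so the weight is at least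
\[
\beta_-(s)=\sum_{i=1}^si(s+1-i-\alpha)=\binom{s+2}3-\alpha\binom{s+1}2,
\]
with equality only for $\{(-i,-(s+1-i)):1\le i\le s\}$. Figure~\ref{fig:Q} shows both sets. It remains to choose $r$. For $s\ge1$,
\[
\big[\beta_+(r+1)+\beta_-(s-1)\big]-\big[\beta_+(r)+\beta_-(s)\big]=\binom{r+1}2-\binom{s+1}2+\alpha(r+s+1)=n\Big(\frac{r-s}2+\alpha\Big).
\]
Because $0<2\alpha<1$, this is negative for $r<s$ and positive for $r\ge s$. So the minimum is attained only at the least $r$ with $r\ge s$, which is $r=\lceil\frac{n-1}2\rceil$. The exponents of $u$ and $q$ are the coefficient of $\alpha$ and the constant term of $\beta_+(r)+\beta_-(s)$.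
\end{proof}

At $\alpha=\frac12$ the last difference vanishes for $s=r+1$ and uniqueness fails. It must: for $m=2$ the two lowest terms $u-v$ of \eqref{eq:kappapsi} then have equal weight, and they cancel at the $2$-torsion points with $u^2=q$.

\begin{proposition}\label{prop:leading}
There is a nonzero integer $c_m$, all of whose prime factors are less than $m$, such that for every $\alpha\in(0,\frac12)$
\[
\kappa(W_m)=c_mu^Kq^e+(\text{monomials of larger weight}).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:min}, every nonzero term of \eqref{eq:CB} other than the one with $Q^{(a)}=Q_{m-a}$ for all $a$ has larger weight than that one, and the sets $Q_n$ do not depend on $\alpha$. The exponent of $q$ in the distinguished term is $e$, by \eqref{eq:Ke}. The exponent of $u$ contributed by $Q_n$ is $0$ for odd $n$ (where $r_n=s_n$) and $r_n=n/2$ for even $n$ (where $r_n=s_n+1$); the sum over $1\le n\le m$ is $1+2+\dots+\lfloor m/2\rfloor=K$. The coefficient is $c_m=\pm J\prod_{n=1}^mV(Q_n)$, where $J$ is the last determinant in \eqref{eq:CB}.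

The values of $d$ on $Q_n$ are the $n$ consecutive integers $-s_n,\dots,r_n$, so $V(Q_n)=\pm\prod_{i=1}^{n-1}i!$, whose prime factors are less than $n\le m$.

For fixed $a$ and $n=m-a$, the rows of $J$ are the functionals $[t^a]f(t)$ and $[t^a]\big(f(t+k)-f(t+k+1)\big)$ for $-s_n\le k<r_n$. Starting from $c=0$ and moving outward one step at a time, integral row operations and sign changes turn them into the functionals $[t^a]f(t+c)$ for $-s_n\le c\le r_n$. The intervals $[-s_{m-a},r_{m-a}]$ shrink as $a$ grows, so a node $c$ occurs exactly for $a=0,\dots,m_c-1$, for some $m_c$, and $\sum_cm_c=N$. Let $k_0$ be $\mathbb Q$ or $\mathbb F_p$ with $p\ge m$. The nodes are the $m$ consecutive integers $-s_m,\dots,r_m$, which remain distinct in $k_0$. If $f\in k_0[t]$ has degree less than $N$ and is killed by all the functionals, then $(t-c)^{m_c}$ divides $f$ for each $c$, so $f$ is divisible by $\prod_c(t-c)^{m_c}$, of degree $N$, and $f=0$. Hence $J\ne0$ in $k_0$; that is, the integer $J$ is nonzero and not divisible by any prime $p\ge m$.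
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gen}]
By Corollary~\ref{cor:reduce}, $\lambda^{\mathrm{gen}}(m)\le\Lambda(m)$, and it suffices to find, when $\mathbb K$ has characteristic $0$ or $p\ge m$, one pair $(E,\mathcal D)$ with $\lambda(m,E,\mathcal D)=N_m$. Let $k_0$ be the prime field. The homomorphism $\kappa$ induces $R\otimes k_0\to k_0[[u,v]][(uv)^{-1}]$, and the image of $W_m$ contains the monomial $u^Kq^e$ with coefficient $c_m\ne0$ in $k_0$. So $W_m\ne0$ in $R\otimes k_0$. By \eqref{eq:R}, $W_m=A/\Delta^n$ for a polynomial $A$ in six variables, and $A\Delta$ is a nonzero polynomial over $k_0$. It does not vanish at some point of $\mathbb K^6$, which is a pair $(E,P)$ over $\mathbb K$ with $W_m(P)\ne0$. Lemma~\ref{lem:det} gives $\lambda(m,E,\mathcal O_E(P-O))=N_m$.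
\end{proof}

\section{Modularity and the zeros of $W_m$}\label{sec:modular}

We know now that $W_m$ is not identically zero; Theorem~\ref{thm:W} requires locating all its zeros. The principle is that a modular form of weight $12n$ for $SL_2(\mathbb Z)$ that vanishes to order $n$ at the cusp is a multiple of $\Delta^n$, and so has no zero in the upper half-plane $\mathfrak H$ unless it vanishes identically. We apply it to the product of the values of $W_m$ at the torsion points of a given order. Throughout this section the ground field is $\mathbb C$.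

\subsection*{Weight}
A homomorphism $R\to\mathbb C$ determines a triple $(E,\omega,P)$ consisting of an elliptic curve, a nonzero regular differential and a point $P\ne O$.

\begin{lemma}\label{lem:weight}
The values of $W_m$, $\psi$ and $\Delta$ depend only on the isomorphism class of $(E,\omega,P)$. Replacing $\omega$ by $\lambda\omega$ multiplies them by $\lambda^{-w}$, $\lambda^{-3}$ and $\lambda^{-12}$, where $w=w_m=\binom N2$. Moreover $w=12e+3K$.
\end{lemma}

\begin{proof}
For a pair $(E,\omega)$ choose a local parameter $z$ at $O$ with $dz=\omega$ at $O$, and let $H_\ell(E,\omega)$ be the space of polynomials $G\in\mathcal O(E\setminus O)[y]$ of degree at most $\ell$ such that the coefficients of $G(y'+1/z)$ have at most simple poles at $O$. If $z_1$ is another such parameter, then $z_1-z$ vanishes to order $2$, so $1/z-1/z_1$ is regular at $O$ and the space is the same. For a Weierstrass equation, \eqref{eq:XY} shows that $dX/dz$ and $\psi$ both have leading term $-2z^{-3}$, so $z=-X/Y$ is an allowed parameter and $H_\ell(E,\omega)=H_\ell$. The derivation $D$ is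 determined by $\omega$. This proves the first claim for $W_m$. For $\lambda\omega$ we may use the parameter $\lambda z$; the monic polynomials $\lambda^{-j}G_j(\lambda y)$ lie in $H_j(E,\lambda\omega)$, since $G_j(\lambda(y'+1/(\lambda z)))=G_j(\lambda y'+1/z)$; and $D$ becomes $\lambda^{-1}D$. So the entry in row $(a,b)$ and column $j$ is multiplied by $\lambda^{a-b-j}$. The set of rows is symmetric in $a$ and $b$, so $\sum(a-b)=0$, and the determinant is multiplied by $\lambda^{-w}$ with $w=\sum_{j<N}j$. The claim for $\psi=\pm W_2$ is the case $m=2$. For $\Delta$, recall that isomorphisms of Weierstrass curves are the substitutions $X=\lambda^2X'+\cdots$, $Y=\lambda^3Y'+\cdots$, under which $\omega'=\lambda\omega$ and $\Delta'=\lambda^{-12}\Delta$.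

The identity $w=12e+3K$ reads $0=0$ for $m=1$. Passing from $m$ to $m+1$ increases $w$ by $\sum_{j=N}^{N+m}j=(m+1)N+N=\frac12m(m+1)(m+2)$. It increases $12e+3K$ by the contribution of $n=m+1$. If $m=2s$, then $r_n=s_n=s$, $K$ does not change, and the increase is
\[
12\left[\binom{s+1}3+\binom{s+2}3\right]=2s(s+1)(2s+1)=\tfrac12m(m+1)(m+2).
\]
If $m=2s+1$, then $r_n=s+1$, $s_n=s$, $K$ grows by $s+1$, and the increase is
\[
24\binom{s+2}3+3(s+1)=(s+1)(4s^2+8s+3)=(s+1)(2s+1)(2s+3)=\tfrac12m(m+1)(m+2).\qedhere
\]
\end{proof}

For $\tau\in\mathfrak H$ put $q=\exp(2\pi i\tau)$. The map $\xi\mapsto u=\exp(2\pi i\xi)$ identifies $\mathbb C/(\mathbb Z\tau+\mathbb Z)$ with $E_q$, and $du/u=2\pi i\,d\xi$. Let $\mathcal W(\tau,\xi)$ be the value of $W_m$ at the point $u$ of $E_q$. It is a polynomial in $a_4,a_6,\Delta^{-1},X,Y$, hence holomorphic in $(\tau,\xi)$ for $\xi\notin\mathbb Z\tau+\mathbb Z$. For $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)$, multiplication by $c\tau+d$ maps $\mathbb Z\gamma\tau+\mathbb Z$ onto $\mathbb Z\tau+\mathbb Z$ and carries the form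 $d\xi$ to $(c\tau+d)^{-1}d\xi$. By Lemma~\ref{lem:weight},
\begin{equation}\label{eq:modW}
\mathcal W(\gamma\tau,\xi)=(c\tau+d)^w\,\mathcal W\big(\tau,(c\tau+d)\xi\big),\qquad\Delta(\gamma\tau)=(c\tau+d)^{12}\Delta(\tau).
\end{equation}
To get functions of $\tau$ alone, fix the real coordinates of $\xi$ with respect to the lattice basis: for a row vector $\mathbf r=(\alpha,\beta)\in\mathbb R^2\setminus\mathbb Z^2$ put $\Phi_{\mathbf r}(\tau)=\mathcal W(\tau,\alpha\tau+\beta)$. This is holomorphic in $\tau$, continuous in $(\mathbf r,\tau)$, and depends only on $\mathbf r$ modulo $\mathbb Z^2$. Since $(c\tau+d)(\alpha\,\gamma\tau+\beta)=\alpha(a\tau+b)+\beta(c\tau+d)$ has coordinates $\mathbf r\gamma$,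
\begin{equation}\label{eq:mod}
\Phi_{\mathbf r}(\gamma\tau)=(c\tau+d)^w\,\Phi_{\mathbf r\gamma}(\tau);\qquad\text{in particular }\ \Phi_{-\mathbf r}=(-1)^w\Phi_{\mathbf r}.
\end{equation}
The functions $\Psi_{\mathbf r}$ defined in the same way from $\psi$ satisfy \eqref{eq:mod} with $w$ replaced by $3$. We use the principle stated above in the following form: \emph{a holomorphic $SL_2(\mathbb Z)$-invariant function $g$ on $\mathfrak H$ that is bounded as $\operatorname{Im}\tau\to\infty$ is constant.} Indeed, $g$ is a function of $q$ with a removable singularity at $0$, say with value $g_0$; then $|g-g_0|$ attains a maximum on the standard fundamental domain, hence on $\mathfrak H$, and the maximum principle applies.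

\subsection*{Behavior at the cusp}

\begin{lemma}\label{lem:cusp}
Let $\mathbf r=(\alpha,\beta)\in\mathbb R^2\setminus\mathbb Z^2$ and $u=\exp(2\pi i(\alpha\tau+\beta))$, and let $\operatorname{Im}\tau\to\infty$.
\begin{itemize}
\item[(i)] If $0<\alpha<\frac12$, then $\Phi_{\mathbf r}/(u^Kq^e)\to c_m$ and $\Psi_{\mathbf r}/u\to1$. If $\frac12<\alpha<1$, then $|\Phi_{\mathbf r}|/|q|^{e+K(1-\alpha)}\to|c_m|$.
\item[(ii)] If $\alpha=0$, then $\Phi_{\mathbf r}=O(|q|^e)$.
\item[(iii)] If $\mathbf r\notin\frac12\mathbb Z^2$, then $\Phi_{\mathbf r}\not\equiv0$.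
\end{itemize}
\end{lemma}

\begin{proof}
Write $\kappa(W_m)=\sum\eta_{ij}u^iv^j\in\mathcal B$.

(i) Let $0<\alpha<\frac12$. Then $|u|=|q|^\alpha$ and $|v|=|q|^{1-\alpha}$, so a monomial has absolute value $|q|^{\text{weight}}$, and $|u^iv^j|\le|q|^{\alpha(i+j)}$. Convergence at $u=v=\frac12$ gives $|\eta_{ij}|\le C2^{i+j}$. Choose an integer $n_0$ with $\alpha n_0>\alpha K+e$. The terms with $i+j\ge n_0$ sum to at most $C\sum_{n\ge n_0}(n+1)(2|q|^\alpha)^n=O(|q|^{\alpha n_0})$. Among the finitely many others, all but $c_mu^Kq^e$ have weight greater than $\alpha K+e$, by Proposition~\ref{prop:leading}. This gives the first limit. The same estimate applies to the series \eqref{eq:kappapsi}, in which $u$ is the unique monomial of least weight. For $\frac12<\alpha<1$ use $-\mathbf r\equiv(1-\alpha,-\beta)$ and \eqref{eq:mod}.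

(ii) Now $|u|=1$, on the boundary of the region where $\kappa(W_m)$ converges, so we pass to an expansion in $q$ alone. If $\eta_{ij}\ne0$, then $u^iv^j=u^{i-j}q^j$ has weight $\alpha'(i-j)+j\ge\alpha'K+e$ for every $\alpha'\in(0,\frac12)$; letting $\alpha'\to0$ gives $j\ge e$. On $\Omega=\{(u,q):u\in\mathbb C^*\setminus\{1\},\ |q|<\min(|u|,|u|^{-1})\}$, which includes $q=0$, the functions $X$ and $Y$ are holomorphic: write the terms with $n<0$ in \eqref{eq:tate} through $q^{-n}/u$ as in Section~\ref{sec:tate}. So for some $n$ the function $q^nW_m$ is holomorphic on $\Omega$, and $W_m=\sum_{j\ge-n}\omega_j(u)q^j$ with $\omega_j$ holomorphic on the connected set $\mathbb C^*\setminus\{1\}$. For $0<|u|<1$, comparison with $\kappa(W_m)$ gives $\omega_j(u)=\sum_i\eta_{ij}u^{i-j}$, which is $0$ for $j<e$. Hence $\omega_j\equiv0$ for $j<e$, and the claim follows at the fixed point $u=\exp(2\pi i\beta)\ne1$.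

(iii) If $\alpha\notin\frac12\mathbb Z$, reduce $\alpha$ modulo $1$ and apply (i). Otherwise $\beta\notin\frac12\mathbb Z$; for $\gamma=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ we have $\mathbf r\gamma=(\beta,-\alpha)$, so $\Phi_{\mathbf r\gamma}\not\equiv0$, and \eqref{eq:mod} applies.
\end{proof}

\subsection*{Zeros}
A single $\Phi_{\mathbf r}$ is not modular for $SL_2(\mathbb Z)$, but the product over a finite invariant set of classes $\mathbf r$ is. We take torsion classes of odd order, because Lemma~\ref{lem:cusp} says nothing about $\alpha=\frac12$; they are dense, which is enough to reach all $\mathbf r$.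

\begin{proposition}\label{prop:zeros}
If $\mathbf r\notin\frac12\mathbb Z^2$, then $\Phi_{\mathbf r}$ has no zero on $\mathfrak H$. Equivalently, for every $q$ the zeros of $W_m$ on $E_q\setminus O$ are $2$-torsion points.
\end{proposition}

\begin{proof}
Let $n\ge3$ be odd and let $\mathcal F_n=\prod\Phi_{\mathbf r}$, the product over the $n^2-1$ nonzero classes $\mathbf r\in(\frac1n\mathbb Z/\mathbb Z)^2$. Each $\gamma\in SL_2(\mathbb Z)$ permutes these classes, so $\mathcal F_n(\gamma\tau)=(c\tau+d)^{w(n^2-1)}\mathcal F_n(\tau)$ by \eqref{eq:mod}, and $\mathcal F_n\not\equiv0$ by Lemma~\ref{lem:cusp}(iii). There are $n$ classes with $\alpha=i/n$ for each $1\le i\le n-1$, and $n-1$ classes with $\alpha=0$. By Lemma~\ref{lem:cusp}(i),(ii), $\mathcal F_n=O(|q|^\nu)$ with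
\[
\nu=(n^2-1)e+K\sum_{i=1}^{n-1}\min(i,n-i)=(n^2-1)e+K\,\frac{n^2-1}4=(n^2-1)\frac w{12},
\]
where the sum equals $2\big(1+\dots+\frac{n-1}2\big)=\frac{n^2-1}4$ and the last step is Lemma~\ref{lem:weight}. The number $\nu$ is an integer because $n$ is odd. The product formula shows that $\Delta$ has no zero on $\mathfrak H$ and that $\Delta/q\to1$. So $\mathcal F_n/\Delta^\nu$ is holomorphic, invariant and bounded at the cusp, hence a nonzero constant. Thus $\Phi_{\mathbf r}$ has no zero when $\mathbf r\notin\mathbb Z^2$ has odd order modulo $\mathbb Z^2$.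

For general $\mathbf r\notin\frac12\mathbb Z^2$ choose such classes $\mathbf r_i\to\mathbf r$. Then $\Phi_{\mathbf r_i}\to\Phi_{\mathbf r}$ locally uniformly on $\mathfrak H$. By Hurwitz's theorem, a locally uniform limit of nowhere vanishing holomorphic functions on a connected open set is nowhere zero or identically zero, and Lemma~\ref{lem:cusp}(iii) excludes the second case. The two formulations are equivalent because every $\xi\in\mathbb C$ is $\alpha\tau+\beta$ for a unique $(\alpha,\beta)\in\mathbb R^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:W}]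
Let $c_m$ be the integer of Proposition~\ref{prop:leading}. For $\mathbf r=(\alpha,\beta)\in\frac12\mathbb Z^2\setminus\mathbb Z^2$ let $o(\mathbf r,\tau)$ be the order of vanishing of $\mathcal W(\tau,\cdot)$ at $\alpha\tau+\beta$. For $\tau$ near $\tau_0$, a closed disc of small fixed radius about $\alpha\tau+\beta$ contains no other point of $\frac12(\mathbb Z\tau+\mathbb Z)$. By Proposition~\ref{prop:zeros}, $o(\mathbf r,\tau)$ is the number of zeros in the disc, and by the argument principle this integer is continuous in $\tau$. So it does not depend on $\tau$. By \eqref{eq:modW}, $o(\mathbf r,\gamma\tau)=o(\mathbf r\gamma,\tau)$. The maps $(\alpha,\beta)\mapsto(\beta,-\alpha)$ and $(\alpha,\beta)\mapsto(\alpha,\alpha+\beta)$, both given by elements of $SL_2(\mathbb Z)$, send $(\frac12,0)$ to the classes of $(0,\frac12)$ and $(\frac12,\frac12)$. So the order is one number $o$ for all three points and all $\tau$.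

On $E_q$ the function $\psi$ has a pole of order $3$ at $O$ and vanishes at the three nonzero $2$-torsion points, so these zeros are simple and there are no others. Hence $W_m/\psi^o$ has neither zeros nor poles on $E_q\setminus O$; its divisor has degree $0$, so it is a nonzero constant $C(\tau)$. For every $\mathbf r\notin\frac12\mathbb Z^2$ we have $C=\Phi_{\mathbf r}/\Psi_{\mathbf r}^{\,o}$, so $C$ is holomorphic and $C(\gamma\tau)=(c\tau+d)^{w-3o}C(\tau)$. By Lemma~\ref{lem:cusp}(i), $|C|/|q|^{e+(K-o)\alpha}\to|c_m|\neq0$ for every $\alpha\in(0,\frac12)$. Since $C$ does not depend on $\alpha$, two different values of $\alpha$ force $o=K$, and then $C/q^e\to c_m$. The weight of $C$ is $w-3K=12e$, so $C/\Delta^e$ is invariant, holomorphic and tends to $c_m$ at the cusp. Therefore $C=c_m\Delta^e$, and $W_m=c_m\Delta^e\psi^K$ at every point of every Tate curve.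

Every complex elliptic curve is isomorphic to some $\mathbb C/(\mathbb Z\tau+\mathbb Z)$, so every triple $(E,\omega,P)$ is isomorphic to some $(E_q,\lambda\,du/u,u)$. By Lemma~\ref{lem:weight} both sides of the identity scale by $\lambda^{-w}$, so they agree at every homomorphism $R\to\mathbb C$. By \eqref{eq:R}, an element of $R$ that vanishes at all these is a quotient $A/\Delta^n$ with $A\Delta$ vanishing on $\mathbb C^6$, so $A=0$.
\end{proof}

\section{The exceptional classes}\label{sec:except}

Theorem~\ref{thm:W} decides every case with $\rho(x)\ne O$. On the fiber $F_O$ the determinant $W_m$ is not defined, and we use the symmetry of $S$ instead.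

\begin{lemma}\label{lem:parity}
Let $\operatorname{char}\mathbb K\ne2$ and $m\ge3$. Then $\lambda(m,E,\mathcal O_E)<N_m$.
\end{lemma}

\begin{proof}
Completing the square, choose a Weierstrass equation with $a_1=a_3=0$. Then $P\mapsto-P$ acts by $(X,Y)\mapsto(X,-Y)$ and $(z,\zeta)\mapsto(-z,-\zeta)$; it fixes $h=1-a_2z^2-a_4z\zeta-a_6\zeta^2$, so it preserves $U_0$ and $U_1$. The maps $(P,y)\mapsto(-P,-y)$ and $(P,y')\mapsto(-P,-y')$ are compatible with \eqref{eq:glue} and define an involution $\iota$ of $S$ that preserves $F_O$ and $E_\infty$ and fixes $x=(O,y'=0)$. So $\iota^*$ acts on each $H_\ell$. Let $N=N_m$. The leading coefficient of $\iota^*G_j$ is $(-1)^j$, so the matrix of $\iota^*$ on $H_{N-1}$ is triangular with diagonal entries $(-1)^j$, $0\le j<N$. An involution is diagonalizable in characteristic other than $2$, so the invariant and anti-invariant subspaces have dimensions $\lceil N/2\rceil$ and $\lfloor N/2\rfloor$.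

The local coordinates $z,y'$ at $x$ both change sign under $\iota$. So the expansion of an invariant function has only monomials of even degree, that of an anti-invariant function only monomials of odd degree, and there are $i+1$ monomials of degree $i$. The local equation $zG$ has the parity opposite to that of $G$.

If $m=2k$ with $k\ge2$, take $G$ anti-invariant. Then $zG$ is even, and multiplicity at least $m$ imposes at most $1+3+\dots+(2k-1)=k^2$ conditions. Here $N=2k^2+k$, so the space has dimension $\lfloor N/2\rfloor=k^2+\lfloor k/2\rfloor>k^2$.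

If $m=2k+1$ with $k\ge1$, take $G$ invariant. Then $zG$ is odd, and there are at most $2+4+\dots+2k=k^2+k$ conditions. Here $N=2k^2+3k+1$, so the space has dimension $\lceil N/2\rceil=k^2+k+\lceil\frac{k+1}2\rceil>k^2+k$.

In both cases $H_{N-1}(m,x)\ne0$, and \eqref{eq:upper} concludes.
\end{proof}

\begin{remark}
For $m=2$ the count leaves no surplus ($\lfloor N/2\rfloor=1=k^2$), which is the origin of case (c) of Theorem~\ref{thm:strong}. The same count explains the factor $\psi$ in $W_m$ in characteristic other than $2$. If $2P=O\ne P$, then $\iota$ fixes $x=(P,0)$, the coordinates $Y,y$ are odd, and the local equation is $G$ itself. For $m=2k$ the invariant $G$ form a space of dimension $k^2+\lceil k/2\rceil>k^2$, and for $m=2k+1$ the anti-invariant $G$ form a space of dimension $k^2+k+\lfloor\frac{k+1}2\rfloor>k^2+k$, for all $k\ge1$.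
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $m_0=\min(m,p)$ as in Corollary~\ref{cor:reduce}, which gives the inequality and shows that equality holds if and only if $\lambda(m_0,E,\mathcal D)=N_{m_0}$. The characteristic of $\mathbb K$ is $0$ or at least $m_0$, and $m_0=1$ if and only if $m=1$.

Suppose $\mathcal D\not\cong\mathcal O_E$, and write $\mathcal D=\mathcal O_E(P-O)$ with $P\ne O$; then $\mathcal D^2\cong\mathcal O_E$ if and only if $2P=O$, that is, $\psi(P)=0$. By Lemma~\ref{lem:det}, equality holds if and only if $W_{m_0}(P)\ne0$. In the formula of Theorem~\ref{thm:W} for $W_{m_0}$, the factor $\Delta$ is nonzero, and $c_{m_0}\ne0$ in $\mathbb K$ because its prime factors are less than $m_0\le p$. So equality holds if and only if $\psi(P)\ne0$ or $K_{m_0}=0$, and $K_{m_0}=0$ means $m_0=1$. These are cases (a) and (b). In case (a), Lemma~\ref{lem:det} gives $\dim H_\ell(m_0,x)=\max(0,\ell+1-N_{m_0})$ for all $\ell$, negative values included, and Corollary~\ref{cor:reduce} turns this into $\dim H_\ell(m,x)=\max(0,\ell+1-\Lambda(m))$.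

Suppose $\mathcal D\cong\mathcal O_E$. If $m_0=1$, equality fails by Example~\ref{ex:small}. If $m_0=2$, the same example shows that equality holds if and only if $\operatorname{char}\mathbb K\ne2$; and when $p\ne2$, the condition $m_0=2$ means $m=2$. If $m_0\ge3$, then $p\ge3$, and equality fails by Lemma~\ref{lem:parity} applied to $m_0$. So equality holds exactly in case (c).

Finally, $E(\mathbb K)$ is infinite and has at most four points with $2P=O$, so case (a) occurs on every $E$, and $\lambda(m,E)=\Lambda(m)$.
\end{proof}

\begin{thebibliography}{9}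

\bibitem{Silverman}
Silverman, \emph{Advanced Topics in the Arithmetic of Elliptic Curves}.

\bibitem{Zahariuc}
Adrian Zahariuc, \emph{Elliptic surfaces and linear systems with fat points}, arXiv:1711.09323 (2017).

\end{thebibliography}
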